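\title{Hamilton cycles in lattice quotients of the weak order}

\begin{abstract}
A lattice congruence of the weak order on the symmetric group $S_n$ defines a quotient lattice, and the cover graph of this lattice is called the quotient graph. We prove that every quotient graph with at least three vertices has a Hamilton cycle, which answers a question posed by Hoang and M\"utze. The proof is an induction on $n$. Deleting the letter $n$ maps the graph onto a quotient graph for $S_{n-1}$ with paths as fibers; a Hamilton cycle of even length lifts by zigzagging along these paths, and a cycle of odd length needs a parity repair. We also determine which congruences have at least three classes, and we characterize the bipartite quotient graphs and count their vertices.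
\end{abstract}

\section{Introduction}

For $n\ge 1$ let $S_n$ be the set of permutations of $\{1,\dots,n\}$, written as words $\pi=a_1\cdots a_n$. The \emph{inversion set} of $\pi$ is
\[
\mathrm{inv}(\pi)=\{(a_i,a_j) : 1\le i<j\le n,\ a_i>a_j\},
\]
and the \emph{weak order} on $S_n$ is defined by $\pi\le\rho$ if and only if $\mathrm{inv}(\pi)\subseteq\mathrm{inv}(\rho)$. It is a lattice, and its cover graph joins two permutations when they differ by an \emph{adjacent transposition}, that is, by exchanging two neighboring letters.

A \emph{lattice congruence} of the weak order is an equivalence relation $\equiv$ on $S_n$ such that $\pi\equiv\rho$ implies $\pi\wedge\zeta\equiv\rho\wedge\zeta$ and $\pi\vee\zeta\equiv\rho\vee\zeta$ for all $\zeta\in S_n$. The \emph{lattice quotient} $S_n/\!\equiv$ is the set of equivalence classes, with $X\le Y$ if and only if there are $\pi\in X$ and $\rho\in Y$ with $\pi\le\rho$. The \emph{quotient graph} of $\equiv$ is the cover graph of $S_n/\!\equiv$: its vertices are the classes, and two classes are adjacent if one covers the other. Concretely, it arises from the cover graph of the weak order by shrinking every class to a point (Lemma~\ref{lem:adjacency}). The quotient graphs are the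 skeleta of the quotientopes of Pilaud and Santos, which include permutahedra, associahedra and hypercubes.

It is known that every quotient graph has a Hamilton path, so the classes can always be listed in such a way that consecutive classes differ by a single cover relation. The following question, posed in~\cite{HM}, asks whether such a list can be made cyclic.

\medskip\noindent\textbf{Problem.} \emph{Let $n\ge3$ and let $\equiv$ be a lattice congruence of the weak order on $S_n$ whose quotient graph has at least three vertices. Does the quotient graph have a Hamilton cycle?}
\medskip

For $n=3$ the weak order is a hexagon with the two maximal chains $123<213<231<321$ and $123<132<312<321$. One may identify $213$ with $231$, or $132$ with $312$, or both (Proposition~\ref{prop:construct}); the quotient graphs are cycles of lengths $5$, $5$ and $4$. Identifying the ends of any other edge leaves at most two classes (Lemma~\ref{lem:polygons}). So for $n=3$ every quotient graph with at least three vertices is itself a cycle. For larger $n$ the first obstruction to look for is parity: a bipartite graph with an odd number of vertices has no Hamilton cycle. The cover graph of the weak order is bipartite, by the parity of the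 number of inversions, and the pentagon shows that a quotient can have an odd number of vertices. It turns out that the two never happen together in a graph with more than one vertex (Theorem~\ref{thm:bipartite}), and that no other obstruction exists.

\begin{theorem}\label{thm:main}
Let $n\ge1$ and let $\equiv$ be a lattice congruence of the weak order on $S_n$. If the quotient graph has at least three vertices, then it has a Hamilton cycle.
\end{theorem}

The hypothesis can be read off from the $n-1$ elements that cover the identity.

\begin{theorem}\label{thm:range}
Let $\equiv$ be a lattice congruence of the weak order on $S_n$. Let $s_i$ be the permutation obtained from the identity $\mathrm{id}$ by exchanging $i$ and $i+1$, and let $r$ be the number of $i\in\{1,\dots,n-1\}$ with $\mathrm{id}\not\equiv s_i$. The quotient graph has at least $2^r$ vertices; it is $K_1$ if $r=0$ and $K_2$ if $r=1$. Hence the following are equivalent: \emph{(i)} the quotient graph has a Hamilton cycle; \emph{(ii)} it has at least three vertices; \emph{(iii)} it has at least four vertices; \emph{(iv)} $r\ge2$.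
\end{theorem}

\begin{theorem}\label{thm:bipartite}
Let $\equiv$ be a lattice congruence of the weak order on $S_n$. The quotient graph is bipartite if and only if, for permutations $\alpha\,ab\,\beta$ with $a<b$, the truth of $\alpha\,ab\,\beta\equiv\alpha\,ba\,\beta$ depends only on $a$ and $b$, and not on the words $\alpha$ and $\beta$. In that case, let $d_b$ be the number of $a<b$ for which this equivalence fails; then the graph has exactly $\prod_{b=2}^n(1+d_b)$ vertices, and this number is even unless it is $1$. Consequently, a quotient graph with an odd number of vertices greater than $1$ contains a $5$-cycle.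
\end{theorem}

The idea of the proof of Theorem~\ref{thm:main} is visible in the hexagon. Deleting the letter $3$ maps it onto the edge $12$, $21$. The fiber over $12$ is the path $123,132,312$, along which the letter $3$ travels from right to left, and the fiber over $21$ is the path $213,231,321$. The two bottom vertices are adjacent and so are the two top vertices, so we go up one path and down the other. In general, deleting $n$ maps the quotient graph onto a quotient graph for $S_{n-1}$, the fibers are paths, which we call rails, and the rails over adjacent vertices are joined by a ladder with at most one cell that is not a square. Following a Hamilton cycle of the smaller graph, we traverse the rails alternately upward and downward. This closes up when the cycle has even length. When it has odd length we change the parity locally, inside one ladder. The local repairs can all fail only if the congruence never identifies two permutations that differ by exchanging two adjacent letters from $\{2,\dots,n\}$; in that case we delete the letter $1$ instead of $n$, and the smaller graph has the even number $(n-1)!$ of vertices. The proof is constructive: each case builds a cycle explicitly from a Hamilton cycle of a quotient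 graph for $S_{n-1}$.

Section~\ref{sec:arcs} describes a congruence by the set of arcs that it contracts. Section~\ref{sec:rails} establishes the rail and ladder structure and works out an example with an odd base. Section~\ref{sec:proof} proves Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} proves Theorems~\ref{thm:range} and~\ref{thm:bipartite}.

\section{Congruences and arcs}\label{sec:arcs}

\subsection{Covers, classes and adjacency}

We use three standard facts. First, a permutation is determined by its inversion set, and $\rho$ covers $\pi$ in the weak order, written $\pi\lessdot\rho$, if and only if $\pi=\alpha\,ab\,\beta$ and $\rho=\alpha\,ba\,\beta$ with $a<b$; then $\mathrm{inv}(\rho)=\mathrm{inv}(\pi)\cup\{(b,a)\}$. We call $\pi\lessdot\rho$ a \emph{cover edge} and say that it \emph{swaps} $\{a,b\}$. Second, an interval of a lattice is a sublattice, so meets and joins of its elements can be computed inside it. Third, any two linear extensions of a finite poset are connected by a sequence of adjacent transpositions through linear extensions: if two extensions differ, some pair that is adjacent in the first is ordered oppositely in the second; this pair is incomparable, and exchanging it lowers the number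 of pairs on which the two orders disagree.

Throughout, $\equiv$ is a lattice congruence of the weak order on $S_n$. Its classes are intervals. Indeed, $\pi\equiv\rho$ gives $\pi\wedge\rho\equiv\rho\equiv\pi\vee\rho$, so a class has a minimum $\mu$ and a maximum $\upsilon$, and $\mu\le\zeta\le\upsilon$ gives $\zeta=\zeta\vee\mu\equiv\zeta\vee\upsilon=\upsilon$. In particular classes are convex, and any two elements of a class are joined by a path of cover edges inside the class (descend from both to the minimum). For classes $X\ni\pi$ and $Y\ni\rho$, the classes $X\vee Y$ of $\pi\vee\rho$ and $X\wedge Y$ of $\pi\wedge\rho$ do not depend on the choice of $\pi$ and $\rho$. If $X\le Y$, choosing $\pi\le\rho$ shows $X\vee Y=Y$ and $X\wedge Y=X$; conversely, $X\vee Y=Y$ gives $\pi\le\pi\vee\rho\in Y$, so $X\le Y$.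

\begin{lemma}\label{lem:adjacency}
Two distinct classes $X,Y$ are adjacent in the quotient graph if and only if some $\pi\in X$ and $\rho\in Y$ differ by an adjacent transposition. In particular, the quotient graph is connected.
\end{lemma}

\begin{proof}
Suppose that $Y$ covers $X$. Take $\pi\le\rho$ with $\pi\in X$, $\rho\in Y$ and a saturated chain from $\pi$ to $\rho$. Every class met by the chain lies between $X$ and $Y$, so it equals $X$ or $Y$, and some step of the chain goes from $X$ to $Y$.

Conversely, let $\pi\lessdot\rho$ with $\pi\in X$, $\rho\in Y$, and let $Z$ be a class with $X\le Z\le Y$. For $\zeta\in Z$ the element $\zeta'=(\zeta\vee\pi)\wedge\rho$ lies in $(Z\vee X)\wedge Y=Z\wedge Y=Z$ and satisfies $\pi\le\zeta'\le\rho$. So $\zeta'\in\{\pi,\rho\}$ and $Z\in\{X,Y\}$, which means that $Y$ covers $X$. Connectedness follows from that of the cover graph of the weak order.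
\end{proof}

\subsection{Arcs, squares and hexagons}

Since classes are connected by cover edges, $\equiv$ is determined by the set of cover edges that lie inside classes. We show that this set depends on very little data. For $a<b$ let $I(a,b)=\{a+1,\dots,b-1\}$. An \emph{arc} is a triple $(a,b;L)$ with $1\le a<b\le n$ and $L\subseteq I(a,b)$. The \emph{label} of the cover edge $\alpha\,ab\,\beta\lessdot\alpha\,ba\,\beta$ is the arc $(a,b;L)$, where $L$ is the set of letters of $I(a,b)$ that occur in $\alpha$. The label records the swapped pair and, for every value between $a$ and $b$, the side on which it stands; it forgets everything else. Every arc $(a,b;L)$ is a label: let $\alpha$ list $L$ and let $\beta$ list the remaining letters.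

The constraints on a congruence come from two kinds of small intervals.

A \emph{square} arises from $\pi=\alpha\,ab\,\beta\,cd\,\gamma$ with $a<b$ and $c<d$. The interval between $\pi$ and $\alpha\,ba\,\beta\,dc\,\gamma$ consists of the four permutations obtained by swapping none, one or both of the pairs, since the top has only two more inversions than $\pi$. Opposite edges of a square have the same label, because the set of letters to the left of each pair does not change.

A \emph{hexagon} arises from $\alpha\,abc\,\beta$ with $a<b<c$. In the interval $[\alpha\,abc\,\beta,\ \alpha\,cba\,\beta]$ the relative order of every pair not contained in $\{a,b,c\}$ is fixed, so the interval consists of the six words $\alpha\,w\,\beta$ with $w$ a permutation of $a,b,c$. We write $w$ for $\alpha\,w\,\beta$. The maximal chains are $abc\lessdot bac\lessdot bca\lessdot cba$ and $abc\lessdot acb\lessdot cab\lessdot cba$. If $L$ is the set of letters of $I(a,c)$ in $\alpha$, the labels are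
\begin{equation}\label{eq:hexlabels}
\begin{array}{ll}
abc\lessdot bac,\ \ cab\lessdot cba: & (a,b;L\cap I(a,b)),\\[2pt]
abc\lessdot acb,\ \ bca\lessdot cba: & (b,c;L\cap I(b,c)),\\[2pt]
acb\lessdot cab: & (a,c;L),\\[2pt]
bac\lessdot bca: & (a,c;L\cup\{b\}).
\end{array}
\end{equation}
The last two edges are the \emph{side edges} of the hexagon.

\begin{lemma}\label{lem:polygons}
\emph{(a)} In a square, an edge lies inside a class if and only if the opposite edge does.

\emph{(b)} In a hexagon, $abc\equiv bac$ if and only if $cab\equiv cba$, and in this case $bac\equiv bca$ and $acb\equiv cab$.

\emph{(c)} In a hexagon, $abc\equiv acb$ if and only if $bca\equiv cba$, and in this case $bac\equiv bca$ and $acb\equiv cab$.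
\end{lemma}

\begin{proof}
(a) Let $\pi$ be the bottom, $\rho_1,\rho_2$ the middle elements and $\theta$ the top. Joining $\pi\equiv\rho_1$ with $\rho_2$ gives $\rho_2\equiv\theta$, and meeting $\rho_2\equiv\theta$ with $\rho_1$ gives $\pi\equiv\rho_1$.

(b) If $abc\equiv bac$, joining with $acb$ gives $acb\equiv cba$, so $acb\equiv cab\equiv cba$ by convexity. If $cab\equiv cba$, meeting with $bca$ gives $abc\equiv bca$, so $abc\equiv bac\equiv bca$.

(c) If $abc\equiv acb$, joining with $bac$ gives $bac\equiv cba$, so $bac\equiv bca\equiv cba$. If $bca\equiv cba$, meeting with $cab$ gives $abc\equiv cab$, so $abc\equiv acb\equiv cab$.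
\end{proof}

\begin{lemma}\label{lem:labels}
Whether a cover edge $\pi\lessdot\rho$ satisfies $\pi\equiv\rho$ depends only on its label.
\end{lemma}

\begin{proof}
Glue $a$ and $b$ into one letter $\star$. A cover edge swapping $\{a,b\}$ is then a word in $\star$ and the other $n-2$ letters, and it has label $(a,b;L)$ exactly when the letters of $L$ precede $\star$ and those of $I(a,b)\setminus L$ follow it. These words are the linear extensions of a poset, so they are connected by adjacent transpositions, and it suffices to compare two edges related by one of them. Exchanging two adjacent letters other than $\star$ passes to the opposite edge of a square. If $\star$ is exchanged with a letter $c$, then $c\notin I(a,b)$. For $c>b$ the two edges are $abc\lessdot bac$ and $cab\lessdot cba$ in a hexagon, as in Lemma~\ref{lem:polygons}(b). For $c<a$ they are $cab\lessdot cba$ and $abc\lessdot bac$ in the hexagon of the triple $c<a<b$, which is the pair of Lemma~\ref{lem:polygons}(c). In each case one edge lies inside a class if and only if the other does.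
\end{proof}

An arc is \emph{contracted} if the edges with this label lie inside classes, and \emph{uncontracted} otherwise. The remaining content of Lemma~\ref{lem:polygons}, the statement about side edges, says that contraction spreads from short arcs to long ones. Call $(a,b;L)$ a \emph{subarc} of $(a',b';L')$ if $a'\le a<b\le b'$ and $L=L'\cap I(a,b)$. For example, $(i,i+1;\varnothing)$ is a subarc of every arc $(a,b;L)$ with $a\le i<b$, and in~\eqref{eq:hexlabels} the first two labels are subarcs of each of the last two.

\begin{lemma}\label{lem:subarc}
An arc that has a contracted subarc is contracted. Equivalently, every subarc of an uncontracted arc is uncontracted.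
\end{lemma}

\begin{proof}
Let $(a,b;L)$ be contracted. We first extend the upper end. Let $c>b$ and $L'\subseteq I(a,c)$ with $L'\cap I(a,b)=L$. Take the hexagon on $\alpha\,abc\,\beta$, where $\alpha$ lists $L'\setminus\{b\}$ and $\beta$ the remaining letters. By~\eqref{eq:hexlabels} its edge $abc\lessdot bac$ has label $(a,b;L)$, so by Lemma~\ref{lem:polygons}(b) the arcs $(a,c;L'\setminus\{b\})$ and $(a,c;L'\cup\{b\})$ are contracted, and one of them is $(a,c;L')$. To extend the lower end, let $c<a$ and $L'\subseteq I(c,b)$ with $L'\cap I(a,b)=L$, and take the hexagon on $\alpha\,cab\,\beta$, where $\alpha$ lists $L'\setminus\{a\}$. Its edge $cab\lessdot cba$ has label $(a,b;L)$, and Lemma~\ref{lem:polygons}(c) shows that $(c,b;L'\setminus\{a\})$ and $(c,b;L'\cup\{a\})$ are contracted. If $(a,b;L)$ is a subarc of $(a',b';L')$, pass first to $(a,b';L'\cap I(a,b'))$ and then to $(a',b';L')$.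
\end{proof}

\subsection{Five tools}

The first tool produces invariants of classes, and the second produces permutations with prescribed relative orders.

\begin{lemma}\label{lem:consecutive}
If $(i,i+1;\varnothing)$ is uncontracted, then the relative order of $i$ and $i+1$ is constant on each class.
\end{lemma}

\begin{proof}
This arc is the only possible label of an edge swapping $\{i,i+1\}$, so no cover edge inside a class swaps this pair.
\end{proof}

\begin{lemma}\label{lem:sigmaM}
For $M\subseteq\{2,\dots,m\}$ let $\sigma_M\in S_m$ list $M$ in decreasing order, followed by the remaining letters in increasing order. For $e<c$, the letter $c$ precedes $e$ in $\sigma_M$ if and only if $c\in M$.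
\end{lemma}

\begin{proof}
If $c\in M$, then either $e\in M$ and $c$ comes first in the decreasing part, or $e\notin M$ and $e$ follows all of $M$. If $c\notin M$, then either $e\in M$ and $e$ precedes all letters outside $M$, or $e\notin M$ and $e$ comes first in the increasing part.
\end{proof}

The next two tools make the induction possible: one removes the letter $n$, the other exchanges the roles of $n$ and $1$.

\begin{lemma}\label{lem:restriction}
Let $n\ge2$. For $\sigma,\tau\in S_{n-1}$ put $\sigma\equiv'\tau$ if $\sigma n\equiv\tau n$. Then $\equiv'$ is a lattice congruence of the weak order on $S_{n-1}$, and an arc $(a,b;L)$ with $b\le n-1$ is contracted for $\equiv'$ if and only if it is contracted for $\equiv$.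
\end{lemma}

\begin{proof}
The permutations $\sigma n$ form the interval between $\mathrm{id}$ and $(n-1)\cdots 1\,n$, which is a sublattice, and $\sigma\mapsto\sigma n$ preserves inversion sets and labels.
\end{proof}

We call $\equiv'$ the \emph{restriction} of $\equiv$.

\begin{lemma}\label{lem:symmetry}
Let $\varphi(a_1\cdots a_n)=(n+1-a_n)\cdots(n+1-a_1)$, and put $\pi\equiv^\varphi\rho$ if $\varphi(\pi)\equiv\varphi(\rho)$. Then $\equiv^\varphi$ is a lattice congruence whose quotient graph is isomorphic to that of $\equiv$, and $(a,b;L)$ is contracted for $\equiv^\varphi$ if and only if
\[
\bigl(n+1-b,\ n+1-a;\ \{n+1-c: c\in I(a,b)\setminus L\}\bigr)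
\]
is contracted for $\equiv$.
\end{lemma}

\begin{proof}
We have $(b,a)\in\mathrm{inv}(\pi)$ if and only if $(n+1-a,n+1-b)\in\mathrm{inv}(\varphi(\pi))$, so $\varphi$ is an automorphism of the weak order. In $\varphi(\alpha\,ab\,\beta)$ the letters $n+1-b$, $n+1-a$ are adjacent, and the letters to their left are the $n+1-c$ with $c$ in $\beta$.
\end{proof}

The last tool says that a class has at most one neighbor in the direction of a given pair. It will exclude one configuration in which no local repair is available.

\begin{lemma}\label{lem:unique}
Let $X$ be a class and $a<b$. Let $\sigma,\sigma'\in X$ both have $a$ and $b$ in adjacent positions, and let $\tau,\tau'$ arise from $\sigma,\sigma'$ by swapping $\{a,b\}$. If $\tau,\tau'\notin X$, then $\tau\equiv\tau'$.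
\end{lemma}

\begin{proof}
Suppose first that $a$ precedes $b$ in one of $\sigma,\sigma'$, say in $\sigma$, and let $\upsilon=\max X$. If some element of $X$ had the inversion $(b,a)$, then so would $\upsilon$, hence $\sigma\le\tau\le\upsilon$ and $\tau\in X$. So $a$ precedes $b$ throughout $X$, in particular in $\sigma'$. An element $\zeta\ge\upsilon$ satisfies $\zeta\ge\tau$ if and only if $(b,a)\in\mathrm{inv}(\zeta)$, because $\mathrm{inv}(\tau)=\mathrm{inv}(\sigma)\cup\{(b,a)\}$ and $\sigma\le\upsilon$; the same holds for $\tau'$. Hence $\upsilon\vee\tau=\upsilon\vee\tau'$. From $\sigma\equiv\upsilon\equiv\sigma'$ we get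
\[
\tau=\sigma\vee\tau\equiv\upsilon\vee\tau=\upsilon\vee\tau'\equiv\sigma'\vee\tau'=\tau'.
\]
If $b$ precedes $a$ in both $\sigma$ and $\sigma'$, let $\mu=\min X$. An element $\zeta\le\mu$ satisfies $\zeta\le\tau$ if and only if $(b,a)\notin\mathrm{inv}(\zeta)$, and likewise for $\tau'$, so $\tau=\sigma\wedge\tau\equiv\mu\wedge\tau=\mu\wedge\tau'\equiv\tau'$.
\end{proof}

\subsection{Constructing congruences}

Lemma~\ref{lem:subarc} is the only constraint on the set of contracted arcs. We use this only to build examples; the proofs of the theorems do not depend on it.

\begin{proposition}\label{prop:construct}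
Let $A$ be a set of arcs such that every arc with a subarc in $A$ belongs to $A$. The equivalence relation $\equiv$ generated by the cover edges with label in $A$ is a lattice congruence, and its contracted arcs are exactly the arcs in $A$.
\end{proposition}

\begin{proof}
Call an edge with label in $A$ an $A$-edge, and write $\omega\leadsto\omega'$ if an ascending chain of $A$-edges, possibly empty, leads from $\omega$ to $\omega'$. Two distinct upper covers $\rho,\rho'$ of $\pi$ come from two ascents, which are disjoint or overlap, so $\pi$ is the bottom and $\rho\vee\rho'$ the top of a square or a hexagon. By~\eqref{eq:hexlabels}, the last edge of the chain from $\rho'$ to $\rho\vee\rho'$ has the label of $\pi\lessdot\rho$, and in a hexagon the other edge of this chain is a side edge. So $\rho'\leadsto\rho\vee\rho'$ if $\pi\lessdot\rho$ is an $A$-edge.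

We claim that $\omega\leadsto\omega\vee\rho$ for every $A$-edge $\pi\lessdot\rho$ and every $\omega\ge\pi$, and use downward induction on $|\mathrm{inv}(\pi)|$. The claim holds if $\omega=\pi$ or $\omega\ge\rho$. Otherwise choose $\rho'\ne\rho$ with $\pi\lessdot\rho'\le\omega$, and let $\rho'=\nu_0\lessdot\dots\lessdot\nu_k=\rho\vee\rho'$ be $A$-edges. Induction, applied to $\nu_i\lessdot\nu_{i+1}$ and $\omega\vee\nu_i$, gives $\omega\vee\nu_i\leadsto\omega\vee\nu_{i+1}$, so $\omega=\omega\vee\nu_0\leadsto\omega\vee\nu_k=\omega\vee\rho$. With $\omega=\pi\vee\zeta$ the claim gives $\pi\vee\zeta\equiv\rho\vee\zeta$, so $\equiv$ is compatible with joins. Reversing words reverses the weak order and turns a label $(a,b;L)$ into $(a,b;I(a,b)\setminus L)$, which preserves the subarc relation; so $\equiv$ is compatible with meets as well.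

Arcs in $A$ are contracted. Suppose that some edge $\pi\lessdot\rho$ inside a class has its label outside $A$, and take one with $|\mathrm{inv}(\pi)|$ maximal. Let $\pi=\omega_0,\dots,\omega_r=\upsilon$ be a path of $A$-edges to the maximum $\upsilon$ of the class. The claim gives $\omega_0\vee\dots\vee\omega_i\leadsto\omega_0\vee\dots\vee\omega_{i+1}$ for each $i$, so $\pi\leadsto\upsilon$. As $\pi\neq\upsilon$, there is an $A$-edge $\pi\lessdot\rho'$, and $\rho'\ne\rho$. The interval $[\pi,\rho\vee\rho']$ lies in the class, and the last edge of the chain from $\rho'$ to $\rho\vee\rho'$ has the label of $\pi\lessdot\rho$ and a lower end above $\pi$. This contradicts maximality.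
\end{proof}

\section{Rails and ladders}\label{sec:rails}

Let $n\ge2$, let $\equiv'$ be the restriction of $\equiv$, and let $G_n$ and $G_{n-1}$ be the quotient graphs of $\equiv$ and $\equiv'$. We describe $G_n$ in terms of $G_{n-1}$.

\subsection{Rails}

Let $\sigma\in S_{n-1}$. Moving the letter $n$ in $\sigma n$ step by step to the front gives an ascending chain of $n$ permutations, the \emph{chain of $\sigma$}. The step in which $n$ passes the letter $e$ has label $(e,n;L_e(\sigma))$, where $L_e(\sigma)$ is the set of letters $c\in I(e,n)$ that precede $e$ in $\sigma$. Put
\[
U(\sigma)=\{e : (e,n;L_e(\sigma))\text{ is uncontracted}\},\qquad h(\sigma)=1+|U(\sigma)|.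
\]
The chain enters a different class exactly when $n$ passes a letter of $U(\sigma)$, and by convexity it never returns to a class that it has left. So it meets exactly $h(\sigma)$ classes, in an order $C_0(\sigma),\dots,C_{h(\sigma)-1}(\sigma)$; the permutation in which $n$ has passed $i$ letters of $U(\sigma)$ lies in $C_i(\sigma)$, and consecutive classes are adjacent in $G_n$ by Lemma~\ref{lem:adjacency}.

\begin{lemma}\label{lem:rails}
The set $U(\sigma)$, the number $h(\sigma)$ and the classes $C_i(\sigma)$ depend only on the $\equiv'$-class $x$ of $\sigma$; we write $U(x)$, $h(x)$, $C_i(x)$. Every vertex of $G_n$ equals $C_i(x)$ for exactly one pair $(x,i)$ with $0\le i<h(x)$.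
\end{lemma}

\begin{proof}
Since classes are connected by cover edges, it suffices for the first statement to compare $\sigma=\alpha\,ab\,\beta$ and $\tau=\alpha\,ba\,\beta$, where $a<b$ and the label $(a,b;L)$ is contracted. For $e\ne a$ we have $L_e(\sigma)=L_e(\tau)$: the swap changes only the relative order of $a$ and $b$, and $L_b$ contains only letters larger than $b$. The arc $(a,b;L)$ is a subarc of both $(a,n;L_a(\sigma))$ and $(a,n;L_a(\tau))$, so both are contracted by Lemma~\ref{lem:subarc}. Hence $U(\sigma)=U(\tau)$. Inserting $n$ into $\sigma$ and $\tau$ at the same position, not between $a$ and $b$, gives a cover edge with label $(a,b;L)$, whose ends are equivalent. The two remaining permutations of the chains contribute no further class: the steps past $a$ are contracted, so $\alpha\,anb\,\beta\equiv\alpha\,nab\,\beta$ and $\alpha\,bna\,\beta\equiv\alpha\,ban\,\beta$. Thus the two chains meet the same classes in the same order.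

For $\pi\in S_n$ let $p(\pi)\in S_{n-1}$ be obtained by deleting $n$. Then $\pi$ lies on the chain of $p(\pi)$, so every class is some $C_i(x)$. If $\pi\lessdot\rho$ lies inside a class, then either the swapped pair contains $n$ and $p(\pi)=p(\rho)$, or $p(\pi)\lessdot p(\rho)$ is an edge with the same contracted label. So $\pi\equiv\rho$ implies $p(\pi)\equiv'p(\rho)$, and a class $C_i(x)$ determines $x$. For fixed $x$ the classes $C_i(x)$ are distinct.
\end{proof}

The path $C_0(x),\dots,C_{h(x)-1}(x)$ in $G_n$ is the \emph{rail} of $x$. Its edges are \emph{rail edges}, $h(x)$ is its \emph{height}, $C_0(x)$ is its \emph{bottom} and $C_{h(x)-1}(x)$ its \emph{top}. The rails partition the vertex set of $G_n$.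

\subsection{Ladders}

Let $xy$ be an edge of $G_{n-1}$. By Lemma~\ref{lem:adjacency}, after naming its ends suitably there are $\sigma=\alpha\,ab\,\beta\in x$ and $\tau=\alpha\,ba\,\beta\in y$ with $a<b$. Fix such a pair; we say that it \emph{realizes} the edge. As in the previous proof, $L_e(\sigma)=L_e(\tau)$ for $e\ne a$, so $U(x)$ and $U(y)$ can differ only in the letter $a$. Let $s$ and $t$ be the numbers of letters of $U(x)$ in $\beta$ and in $\alpha$, which are the same for $U(y)$, and let $m_x=|U(x)\cap\{a,b\}|$ and $m_y=|U(y)\cap\{a,b\}|$. Then
\begin{equation}\label{eq:heights}
h(x)=1+s+m_x+t,\qquad h(y)=1+s+m_y+t.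
\end{equation}
Inserting $n$ into $\sigma$ and $\tau$ at the same position, not between $a$ and $b$, gives two permutations on different rails that differ by an adjacent transposition, hence an edge of $G_n$. Counting the letters of $U$ that $n$ has passed, for positions to the right of $a,b$ and for positions to the left, we see that these edges are
\begin{equation}\label{eq:rungs}
C_i(x)\,C_i(y)\quad(0\le i\le s),\qquad C_{s+m_x+j}(x)\,C_{s+m_y+j}(y)\quad(0\le j\le t).
\end{equation}
They are the \emph{rungs}, and the two rails with the rungs form the \emph{ladder} of the realization. Below the rung $i=s$ and above the rung $j=0$ all cells of the ladder are squares. The cell between these two rungs has $2+m_x+m_y$ sides, and it degenerates to a rung if $m_x=m_y=0$.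

\begin{lemma}\label{lem:ladders}
Every ladder is of one of the following three types.
\begin{itemize}
\item \emph{Square:} $m_x=m_y\le1$. Then $a\notin U(x)\cup U(y)$, $h(x)=h(y)$, and the rungs are $C_i(x)C_i(y)$ for all $0\le i<h(x)$.
\item \emph{Pentagonal:} $\{m_x,m_y\}=\{1,2\}$. The heights differ by $1$, and the higher rail is the one with $m=2$.
\item \emph{Hexagonal:} $m_x=m_y=2$. Then $h(x)=h(y)$.
\end{itemize}
In every case the two bottoms are adjacent, the two tops are adjacent, and $|h(x)-h(y)|\le1$. Moreover, every edge of $G_n$ is a rail edge or a rung of the ladder of some realization of an edge of $G_{n-1}$.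
\end{lemma}

\begin{proof}
We have $b\in U(x)$ if and only if $b\in U(y)$. The arc $(b,n;L_b(\sigma))$ is a subarc of both $(a,n;L_a(\sigma))$ and $(a,n;L_a(\tau))$, since all three sets contain the same letters larger than $b$, namely those in $\alpha$. By Lemma~\ref{lem:subarc}, $a\in U(x)$ or $a\in U(y)$ implies $b\in U(x)\cap U(y)$. So $m_x=m_y=0$ if $b\notin U(x)$, and otherwise $m_x,m_y\in\{1,2\}$, where $m=2$ on exactly those rails whose set $U$ contains $a$. The statements on heights and rungs follow from~\eqref{eq:heights} and~\eqref{eq:rungs}; the rung $i=0$ joins the bottoms and the rung $j=t$ joins the tops.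

An edge of $G_n$ comes from a cover edge $\pi\lessdot\rho$ with uncontracted label. If the swapped pair contains $n$, this is a step of the chain of $p(\pi)$, hence a rail edge. Otherwise $p(\pi)\lessdot p(\rho)$ has the same uncontracted label, so it realizes an edge of $G_{n-1}$, and the given edge is a rung of its ladder.
\end{proof}

For instance, let $A$ be the set of arcs $(a,b;L)$ with $b-a\ge2$ in Proposition~\ref{prop:construct}. Then $U(x)=\{n-1\}$ for all $x$, all rails have height $2$ and all ladders are square, so $G_n$ consists of two copies of $G_{n-1}$ joined by a matching of corresponding vertices; by induction $G_n$ is the hypercube of dimension $n-1$.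

Whether the rails are single points or genuine paths is decided by one arc.

\begin{lemma}\label{lem:lastarc}
If $(n-1,n;\varnothing)$ is contracted, then $G_n\cong G_{n-1}$. If it is uncontracted, then $h(x)\ge2$ for every vertex $x$ of $G_{n-1}$.
\end{lemma}

\begin{proof}
In the first case all arcs $(e,n;L)$ are contracted by Lemma~\ref{lem:subarc}, so all heights are $1$ and $x\mapsto C_0(x)$ is a bijection on vertices. By Lemma~\ref{lem:ladders} it maps edges to edges, and every edge of $G_n$ is a rung, hence the image of an edge. In the second case $n-1\in U(x)$ for every $x$.
\end{proof}

\begin{lemma}[Zigzag]\label{lem:zigzag}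
Let $(n-1,n;\varnothing)$ be uncontracted and let the number $N$ of vertices of $G_{n-1}$ be even. If $N=2$ or $G_{n-1}$ has a Hamilton cycle, then $G_n$ has a Hamilton cycle.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_N$ be the vertices in cyclic order; for $N=2$ the two vertices are adjacent because $G_{n-1}$ is connected. Go up the rail of $x_1$, over to the top of $x_2$, down this rail, over to the bottom of $x_3$, up, and so on. Rails with even index are traversed downward, so we finish at the bottom of $x_N$, which is adjacent to the bottom of $x_1$. For $N=2$ the closed walk is a cycle because both heights are at least $2$; this is where the hypothesis on $(n-1,n;\varnothing)$ is needed.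
\end{proof}

\subsection{An example with an odd base}\label{sec:example}

For $n\le 3$ the graph $G_{n-1}$ has at most two vertices, so the parity problem first appears for $n=4$. Let $A$ be the set of arcs $(a,b;L)$ with $L\ne\varnothing$, which satisfies the hypothesis of Proposition~\ref{prop:construct}. The graph $G_3$ is the pentagon with vertices
\[
x_1=\{123\},\quad x_2=\{213,231\},\quad x_3=\{321\},\quad x_4=\{312\},\quad x_5=\{132\}
\]
in cyclic order. A letter $e$ lies in $U(\sigma)$ exactly when no larger letter precedes it in $\sigma$, so the sets $U(x_i)$ are $\{1,2,3\}$, $\{2,3\}$, $\{3\}$, $\{3\}$, $\{1,3\}$, the heights are $4,3,2,2,3$, and $G_4$ has $14$ vertices. Figure~\ref{fig:example} shows the rails and the rungs given by~\eqref{eq:rungs}.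

The plain zigzag starting upward at $x_1$ ends at the top of $x_5$, which is not adjacent to the starting point. The repair is to treat two neighboring rails as one. The ladder realized by $123\lessdot213$ has $\alpha$ empty and $\beta=3$, so $s=1$, $t=0$, $m_{x_1}=2$ and $m_{x_2}=1$. The rail of $x_1$ is $1234,1243,1423,4123$. On the chain $2134,2143,2413,4213$ the step past $1$ has the contracted label $(1,4;\{2\})$, so the rail of $x_2$ consists of the classes of $2134$, $2143$, $4213$. There are three rungs, and the path
\[
1234,\ 2134,\ 2143,\ 1243,\ 1423,\ 4123,\ 4213
\]
crosses each of them once. It visits both rails completely, and because the number of rungs is odd it leads from the bottom of $x_1$ to the top of $x_2$, as if the two rails were a single rail traversed upward. Four units remain in place of five, and the zigzag continues through the classes of $4321,3214,3124,4312,4132,1432,1324$ and back to $1234$.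

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.1,yscale=1.05,every node/.style={inner sep=2pt,font=\small}]
\node (a0) at (0,0) {$1234$}; \node (a1) at (0,1) {$1243$};
\node (a2) at (0,2) {$1423$}; \node (a3) at (0,3) {$4123$};
\node (b0) at (1,0) {$2134$}; \node (b1) at (1,1) {$2143$}; \node (b2) at (1,3) {$4213$};
\node (c0) at (2,0) {$3214$}; \node (c1) at (2,3) {$4321$};
\node (d0) at (3,0) {$3124$}; \node (d1) at (3,3) {$4312$};
\node (e0) at (4,0) {$1324$}; \node (e1) at (4,2) {$1432$}; \node (e2) at (4,3) {$4132$};
\node[gray] (f0) at (5,0) {$1234$}; \node[gray] (f1) at (5,1) {$1243$};
\node[gray] (f2) at (5,2) {$1423$}; \node[gray] (f3) at (5,3) {$4123$};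
\draw (a0)--(a1) (b1)--(b2) (b0)--(c0) (c1)--(d1) (d0)--(e0) (e1)--(f2) (e2)--(f3);
\draw[gray,dashed] (f0)--(f1)--(f2)--(f3);
\draw[line width=1.6pt] (a0)--(b0)--(b1)--(a1)--(a2)--(a3)--(b2)--(c1)--(c0)--(d0)--(d1)--(e2)--(e1)--(e0)--(f0);
\node at (0,-0.6) {$x_1$}; \node at (1,-0.6) {$x_2$}; \node at (2,-0.6) {$x_3$};
\node at (3,-0.6) {$x_4$}; \node at (4,-0.6) {$x_5$}; \node[gray] at (5,-0.6) {$x_1$};
\end{tikzpicture}
\caption{The quotient graph for $n=4$ of the congruence that contracts the arcs $(a,b;L)$ with $L\neq\varnothing$. Each class is shown by one of its elements. The columns are the rails over the pentagon $x_1,\dots,x_5$, the first rail being repeated in gray on the right, and the horizontal edges are the rungs. The ladder between $x_3$ and $x_4$ is square, the other four are pentagonal. The bold Hamilton cycle snakes through the first ladder and then zigzags.}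
\label{fig:example}
\end{figure}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We use induction on $n$, for all congruences at once. For $n\le2$ there are at most two vertices and nothing to prove. Let $n\ge3$ and let $G_n$ have at least three vertices.

\subsection{Reduction to an odd base}

If $(n-1,n;\varnothing)$ is contracted, then $G_n\cong G_{n-1}$ by Lemma~\ref{lem:lastarc}, and induction applies. If $(1,2;\varnothing)$ is contracted, then $(n-1,n;\varnothing)$ is contracted for $\equiv^\varphi$ by Lemma~\ref{lem:symmetry}, and the same argument applies to $\equiv^\varphi$, whose quotient graph is isomorphic to $G_n$. So we assume that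
\begin{equation}\label{eq:ends}
(1,2;\varnothing)\ \text{ and }\ (n-1,n;\varnothing)\ \text{ are uncontracted.}
\end{equation}
Then all heights are at least $2$. Let $N$ be the number of vertices of $G_{n-1}$. Since $n-1\ge2$, Lemma~\ref{lem:consecutive} applies to $\equiv'$ with $i=1$ and gives $N\ge2$. If $N$ is even, then $N=2$ or $G_{n-1}$ has a Hamilton cycle by induction, and Lemma~\ref{lem:zigzag} finishes the proof.

From now on $N\ge3$ is odd. This forces $n\ge4$, since $|S_2|=2$. By induction $G_{n-1}$ has a Hamilton cycle $H=(x_1,\dots,x_N)$, which we may rotate and reverse. For each edge of $H$ we fix a realization; the \emph{ladders of $H$} are the ladders of these realizations. Call a ladder \emph{odd} if it is square with odd height or pentagonal with odd smaller height.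

\subsection{Odd ladders: the snake}

Suppose that $H$ has an odd ladder, between the rails of $x$ and $y$. As in Section~\ref{sec:example}, we claim that some path through all vertices of the two rails leads from the bottom of one to the top of the other.

In the square case let $h=h(x)=h(y)$. The path $C_0(x),C_0(y),C_1(y),C_1(x),C_2(x),C_2(y),\dots$ crosses the rung $C_i(x)C_i(y)$ from $x$ to $y$ for even $i$ and from $y$ to $x$ for odd $i$. As $h-1$ is even, it ends at the top of $y$.

In the pentagonal case name the ends so that $h=h(x)$ is odd and $h(y)=h+1$, that is, $m_x=1$ and $m_y=2$. By~\eqref{eq:rungs} the rungs are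
\[
r_i=C_i(x)\,C_i(y)\quad(0\le i\le s),\qquad r_i=C_i(x)\,C_{i+1}(y)\quad(s<i\le h-1),
\]
and $r_{s+1}$ exists because $h=s+t+2$. The rungs meet every vertex of the two rails except $C_{s+1}(y)$. Cross $r_0$, go up the current rail to $r_1$, cross it, and continue until all rungs are crossed. The only danger is to be on the wrong rail between $r_s$ and $r_{s+1}$, and we avoid it by choosing the starting point: $C_0(x)$ if $s$ is even and $C_0(y)$ if $s$ is odd. After the $s+1$ crossings of $r_0,\dots,r_s$ we are then on the rail of $y$, and we pass $C_{s+1}(y)$ on the way to $r_{s+1}$. The total number $h$ of crossings is odd, so the path ends at the top of the rail on which it did not start. (In a hexagonal ladder both rails have a vertex between these two rungs, and such a path misses one of them; this is why hexagonal ladders are excluded.)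

Rotate and reverse $H$ so that the path leads from the bottom of $x_1$ to the top of $x_2$. Continue to the top of $x_3$, go down, pass to the bottom of $x_4$, go up, and so on. Rails with odd index are now traversed downward, so we finish at the bottom of $x_N$, which is adjacent to the bottom of $x_1$. This is a Hamilton cycle of $G_n$.

\subsection{No odd ladder: the heights are almost constant}

From now on $H$ has no odd ladder. Let $k\ge1$ be such that the smallest height is $2k$ or $2k+1$. If some height were at least $2k+2$, then, since heights change by at most $1$ along $H$, some edge of $H$ would join the heights $2k+1$ and $2k+2$. Its ladder would be pentagonal with odd smaller height. Therefore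
\begin{equation}\label{eq:range}
\text{all heights lie in }\{2k,2k+1\},\text{ and square ladders of $H$ have height }2k.
\end{equation}
We treat three cases: $k=1$; $k\ge2$ with a square ladder; $k\ge 2$ without one.

\subsection{Heights two and three}

Let $k=1$. The ladders are too short for the construction of the next case, but height $3$ does not occur. Suppose that $h(x)=3$. A ladder of $H$ at $x$ is not square and not pentagonal with $x$ as the lower rail, since it would then be odd. So it is hexagonal, or pentagonal with $x$ as the higher rail, and in both cases $m_x=2$: the swapped pair is contained in $U(x)$. Since $|U(x)|=2$, the realizations of both edges of $H$ at $x$ swap the same pair $U(x)$. By Lemma~\ref{lem:unique} for $\equiv'$, the two neighbors of $x$ on $H$ coincide, which contradicts $N\ge3$.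

So every rail consists of a bottom and a top, and
\[
C_0(x_1),\,C_0(x_2),\dots,C_0(x_N),\,C_1(x_N),\,C_1(x_{N-1}),\dots,C_1(x_1)
\]
is a Hamilton cycle of $G_n$.

\subsection{A square ladder of even height: absorbing a rail}

Let $k\ge2$ and let $H$ have a square ladder, say between $x_1$ and $x_2$; then $h(x_1)=h(x_2)=2k$. The rail of $x_1$ splits into $k$ consecutive pairs, and each pair can be inserted as a detour into the parallel edge of the rail of $x_2$. So it suffices to find a cycle $D$ through all vertices on the rails of $x_2,\dots,x_N$ that contains all rail edges of $x_2$. The number of these rails is even, but a zigzag does not apply, because $x_2$ and $x_N$ need not be adjacent. We build $D$ by merging short cycles instead.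

For $1\le j\le\frac{N-1}2$ let $D_j$ be the cycle formed by the rails of $x_{2j}$ and $x_{2j+1}$ with their bottom and top rungs. These cycles are disjoint and contain all rail edges of $x_2,\dots,x_N$. For $j<\frac{N-1}2$ consider the ladder between $x=x_{2j+1}$ and $y=x_{2j+2}$. From $1+s+m_x+t=h(x)\ge4$ and $m_x\le2$ we get $s+t\ge1$; this is where $k\ge2$ is used. By~\eqref{eq:rungs}, the ladder then contains a square cell at one end: the first two rungs if $s\ge1$, or the last two rungs if $t\ge1$, have the form $C_i(x)C_{i'}(y)$ and $C_{i+1}(x)C_{i'+1}(y)$. Operation $j$ deletes the rail edges $C_i(x)C_{i+1}(x)$ and $C_{i'}(y)C_{i'+1}(y)$ and adds these two rungs. Deleting one edge from each of two disjoint cycles and joining the ends of the resulting paths in pairs gives one cycle, so operation $j$ merges the cycle that contains the vertices of $D_j$ with $D_{j+1}$. We perform the operations for $j=1,2,\dots$ in turn. Operation $j$ touches only the rails of $x_{2j+1}$ and $x_{2j+2}$, so the edges to be deleted are still present when they are needed, and the rail of $x_2$ is never touched. The result is the required cycle $D$; for $N=3$ it is $D_1$.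

Finally, for $i=0,\dots,k-1$ replace the edge $C_{2i}(x_2)\,C_{2i+1}(x_2)$ of $D$ by the path
\[
C_{2i}(x_2),\ C_{2i}(x_1),\ C_{2i+1}(x_1),\ C_{2i+1}(x_2),
\]
whose first and last edges are rungs of the square ladder. This inserts all $2k$ vertices of the rail of $x_1$ and yields a Hamilton cycle of $G_n$.

\subsection{No square ladder: deleting the letter $1$}\label{sec:nosquare}

Let $k\ge2$ and let $H$ have no square ladder. Neither repair is available, and we abandon $H$ after extracting one piece of information from it. In a ladder that is not square, the smaller letter $a$ of the swapped pair lies in $U$ for one of the two rails. For $a=1$ this yields an uncontracted arc of maximal length, which forces a rail of the maximal height $n$; by~\eqref{eq:range} all rails are then nearly as high, and very little can be contracted.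

By~\eqref{eq:ends} and Lemma~\ref{lem:consecutive} for $\equiv'$, each vertex of $G_{n-1}$ has $1$ before $2$ throughout its class or $2$ before $1$ throughout its class, and both kinds occur. So some edge of $H$ joins vertices of different kinds, and its realization swaps $\{1,2\}$. Its ladder is not square, so $1\in U(x)$ for one of its ends $x$, and there is an uncontracted arc $(1,n;L)$.

For $M\subseteq\{2,\dots,n-1\}$ let $\sigma_M\in S_{n-1}$ be as in Lemma~\ref{lem:sigmaM}, so that $L_e(\sigma_M)=M\cap I(e,n)$ for all $e$. The arcs $(e,n;L_e(\sigma_L))$ are subarcs of $(1,n;L)$, hence uncontracted, and $h(\sigma_L)=n$. By~\eqref{eq:range}, $n\le 2k+1$, and every height is at least $2k\ge n-1$. In other words, for each $\tau\in S_{n-1}$ at most one letter of $\{1,\dots,n-1\}$ is missing from $U(\tau)$.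

Suppose that an arc $(e,n;M)$ with $e\ge2$ is contracted. It is a subarc of $(e-1,n;M)$, which is therefore contracted as well. Since $M\subseteq I(e,n)$, we have $L_e(\sigma_M)=L_{e-1}(\sigma_M)=M$, so both $e$ and $e-1$ are missing from $U(\sigma_M)$, a contradiction. Thus all arcs $(e,n;M)$ with $e\ge2$ are uncontracted. An arc $(a,b;M)$ with $2\le a<b\le n$ is a subarc of $(a,n;M)$, so it is uncontracted too.

Now pass to $\equiv^\varphi$. By Lemma~\ref{lem:symmetry}, all arcs with upper end at most $n-1$ are uncontracted for $\equiv^\varphi$, and so is $(n-1,n;\varnothing)$, because $(1,2;\varnothing)$ is uncontracted for $\equiv$. The restriction of $\equiv^\varphi$ to $S_{n-1}$ has no contracted arc, so all its classes are singletons, and its quotient graph has $(n-1)!$ vertices. As $n\ge4$, this number is even and at least $6$. By induction this graph has a Hamilton cycle, and Lemma~\ref{lem:zigzag}, applied to $\equiv^\varphi$, gives a Hamilton cycle of the quotient graph of $\equiv^\varphi$, which is isomorphic to $G_n$. This completes the proof of Theorem~\ref{thm:main}. \hfill$\square$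

\begin{remark}
The last case does occur. Let $n=5$ and let $A$ consist of the arcs that have $(1,4;\{2\})$ as a subarc, namely $(1,4;\{2\})$, $(1,5;\{2\})$ and $(1,5;\{2,4\})$. In $S_4$ the only edge with a label in $A$ is $2143\lessdot2413$, so $N=23$. Only the letter $1$ can be missing from $U(\sigma)$, and it is missing exactly when $L_1(\sigma)$ is $\{2\}$ or $\{2,4\}$. So all heights are $4$ or $5$, and pentagonal ladders have even smaller height. A square ladder needs $a\notin U(\sigma)\cup U(\tau)$, hence $a=1$, $L_1(\sigma)=\{2\}$ and $L_1(\tau)=L_1(\sigma)\cup\{b\}=\{2,4\}$; then $\sigma\lessdot\tau$ has the contracted label $(1,4;\{2\})$ and does not realize an edge of $G_4$. So every Hamilton cycle of $G_4$ leads to Section~\ref{sec:nosquare}.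
\end{remark}

\section{The exact range and the bipartite case}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
The edge $\mathrm{id}\lessdot s_i$ has label $(i,i+1;\varnothing)$, so $r$ counts the uncontracted arcs of this form. For each of these $r$ indices $i$, the relative order of $i$ and $i+1$ is constant on classes by Lemma~\ref{lem:consecutive}. All $2^r$ patterns of relative orders occur, since in $\sigma_M\in S_n$ the letter $i+1$ precedes $i$ exactly when $i+1\in M$ (Lemma~\ref{lem:sigmaM}). So there are at least $2^r$ classes.

If $r=0$, every arc $(a,b;L)$ has the contracted subarc $(a,a+1;\varnothing)$, so all arcs are contracted and there is a single class. Let $r=1$, with exceptional index $i$. An arc $(a,b;L)$ other than $(i,i+1;\varnothing)$ has a subarc $(j,j+1;\varnothing)$ with $j\ne i$: take $j=a$ if $b=a+1$, and one of $a$, $a+1$ otherwise. So all these arcs are contracted. Let $\mu$ be the minimum of a class. If two adjacent letters of $\mu$ form a descent other than $i+1,\,i$, exchanging them gives a smaller element of the class, which is impossible. Hence $\mu$ is the identity, or an increasing word ending in $i+1$ followed by an increasing word beginning with $i$. In the second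 case the letters smaller than $i$ must lie in the first word and the letters larger than $i+1$ in the second, so $\mu=s_i$. There are thus at most two classes, hence exactly two, and they are adjacent because $\mathrm{id}\lessdot s_i$.

For the equivalences, (ii) implies (iv) because $r\le1$ gives at most two vertices; (iv) implies (iii) because $2^r\ge4$; (iii) implies (ii); (i) implies (ii) because a cycle has at least three vertices; and (ii) implies (i) by Theorem~\ref{thm:main}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bipartite}]
Since every arc is a label, the condition in the theorem says that whether $(a,b;L)$ is contracted depends only on the ends $a$ and $b$.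

Suppose that this holds, and let $E$ be the set of pairs $\{a,b\}$ whose arcs are uncontracted. Color a permutation by the parity of the number of its inversions $(b,a)$ with $\{a,b\}\in E$. A cover edge inside a class swaps a pair outside $E$, so the color is constant on classes. By Lemma~\ref{lem:adjacency} every edge of the quotient graph comes from a cover edge with uncontracted label, which swaps a pair in $E$ and changes the color. So the graph is bipartite.

To count vertices, note that $U(x)=\{a:\{a,n\}\in E\}$ for every vertex $x$ of $G_{n-1}$, so every rail has height $1+d_n$. By Lemma~\ref{lem:rails}, $G_n$ has $1+d_n$ times as many vertices as $G_{n-1}$. By Lemma~\ref{lem:restriction} the restriction satisfies the same condition with the same numbers $d_2,\dots,d_{n-1}$, and iteration gives $\prod_{b=2}^n(1+d_b)$ vertices. If there is more than one class, some arc is uncontracted, hence by Lemma~\ref{lem:subarc} so is some $(i,i+1;\varnothing)$; take $i$ minimal. Every arc $(a,i+1;L)$ with $a<i$ has the subarc $(i-1,i;\varnothing)$, which is contracted by minimality. So $d_{i+1}=1$, and the product is even.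

Conversely, suppose that contraction does not depend only on the ends. Then for some $a<c$ there are a contracted and an uncontracted arc with ends $a,c$. Passing from one set to the other by adding or removing one element at a time, we find $b\in I(a,c)$ and $L\subseteq I(a,c)\setminus\{b\}$ such that exactly one of $(a,c;L)$ and $(a,c;L\cup\{b\})$ is contracted. Consider the hexagon on $\alpha\,abc\,\beta$, where $\alpha$ lists $L$ and $\beta$ the remaining letters. By~\eqref{eq:hexlabels} its side edges carry these two labels, and the labels of the other four edges are subarcs of the uncontracted one, hence uncontracted. So exactly one of the six edges lies inside a class. A class meets the hexagon in an intersection of two intervals, which is empty or an interval and in the latter case is connected by cover edges inside the class. Hence the hexagon meets exactly five classes, and by Lemma~\ref{lem:adjacency} its five uncontracted edges form a $5$-cycle in the quotient graph, which is therefore not bipartite.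

Finally, if the number of vertices is odd and greater than $1$, then by the first part contraction does not depend only on the ends, and the $5$-cycle just constructed exists.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HM}
Hung Phuc Hoang and Torsten M\"utze,
\emph{Combinatorial generation via permutation languages. II. Lattice congruences},
arXiv:1911.12078 (2019).

\end{thebibliography}
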